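# Partitions of $G$-spaces and translates of difference sets

## 1. Residue classes, half-lines and powers of two

Let $\mathbb Z$ act on itself by addition, and cut it into the three residue classes modulo $3$. Take the class $A=3\mathbb Z$ and shift it by $g$. If $3\mid g$, the shifted set $g+A$ meets $A$ in an infinite set. If $3\nmid g$, the two sets are disjoint. So the shifts that return $A$ to itself infinitely often form the set $3\mathbb Z$. How many translates of this set of good shifts do we need to cover $\mathbb Z$? Exactly three. The other two classes behave in the same way, so with three pieces we needed three translates.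

Now cut $\mathbb Z$ into $\{0,1,2,\dots\}$ and $\{-1,-2,\dots\}$. Every shift of either half-line meets that half-line in an infinite set, so every shift is good and one translate is enough.

Finally, let $A_1=\{1,2,4,8,\dots\}$ and let $A_2$ be its complement. If $g\neq0$, the equation $2^a-2^b=g$ has at most one solution: for $g>0$ write $g=2^b(2^{a-b}-1)$ and read off $b$ and then $a$; for $g<0$ exchange the roles. So the only good shift for $A_1$ is $0$, and no finite number of translates of $\{0\}$ covers $\mathbb Z$. But $A_2$ contains all negative integers, so every shift is good for $A_2$. One piece may be hopeless; we are allowed to choose the piece.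

In these examples, with $n$ pieces, some piece needed at most $n$ translates. Is that a general fact? Let us fix the terms.

**Definition 1.** Let $G$ be a group. A *$G$-space* is a set $X$ with a left action of $G$. Let $X$ be an infinite $G$-space, and let $\mathcal I$ be the ideal of finite subsets of $X$; it is $G$-invariant, since $gA$ is finite when $A$ is. For $A\subset X$ the *$\mathcal I$-difference set* of $A$ is
$$\Delta(A)=\{g\in G:\ gA\cap A\notin\mathcal I\}=\{g\in G:\ gA\cap A\text{ is infinite}\}.$$
For $F\subset G$ put $F\Delta(A)=\{fg: f\in F,\ g\in\Delta(A)\}$ and $FA=\bigcup_{f\in F}fA$. Let $\mathrm{cov}(A)$ be the least $|F|$ with $G=F\Delta(A)$, and $\infty$ if no finite $F$ works.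

In the examples: $\mathrm{cov}(3\mathbb Z)=3$, each half-line has $\mathrm{cov}=1$, and the powers of two have $\mathrm{cov}=\infty$. Always $\mathrm{cov}(A)\ge1$, because $\emptyset\cdot\Delta(A)=\emptyset\neq G$. In all that follows, pieces of a partition may be empty; note $\Delta(\emptyset)=\emptyset$, so $\mathrm{cov}(\emptyset)=\infty$.

The question, asked by Taras Banakh, Oleksandr Ravsky and Sergiy Slobodianiuk in "On partitions of G-spaces and G-lattices", arXiv:1303.1427 (2013), reads: *is it true that for any partition $X=A_1\cup\dots\cup A_n$ of an infinite $G$-space there is a piece $A_i$ with $G=F\cdot\Delta(A_i)$ for some finite $F\subset G$ with $|F|\le n$?* In our notation: does some piece have $\mathrm{cov}(A_i)\le n$?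

**Theorem 1.** The answer is affirmative for $n\le3$ and negative for every $n\ge4$. For each $n\ge4$ there is a counterexample in which $G$ is a free group of countably infinite rank acting on $X=G$ by left translations.

Two facts come with the question and may be used. First, the answer is affirmative if $X$ carries a $G$-invariant finitely additive probability measure, defined on all subsets and vanishing on finite sets. Second, every partition into $n$ pieces has a piece with $\mathrm{cov}(A_i)\le 2^{2^{n-1}-1}$. The first is proved in the next section, for motivation. The second is used only in Section 8, to know that a certain number is finite.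

One reformulation will be used throughout. An element $k$ lies outside $F\Delta(A)$ exactly when $f^{-1}k\notin\Delta(A)$ for all $f\in F$, that is, when $f^{-1}kA\cap A$ is finite for all $f\in F$. Applying $f$,
$$k\notin F\Delta(A)\iff kA\cap fA\text{ is finite for all }f\in F. \tag{1}$$
So $\mathrm{cov}(A)>t$ says: for every $F\subset G$ with $|F|\le t$ there is $k\in G$ such that $kA\cap FA$ is finite. Informally, $A$ can always be moved away from any $t$ of its translates.

## 2. An invariant measure, and a set of words that defeats it

Suppose $\mu$ is a $G$-invariant finitely additive probability measure on all subsets of $X$ that vanishes on finite sets. Some piece $A=A_i$ has $\mu(A)\ge1/n$. If $f_1,\dots,f_r\in G$ are such that the sets $f_pA$ are pairwise almost disjoint (finite intersections), then $r\,\mu(A)\le1$, so $r\le n$. Choose such a family $F=\{f_1,\dots,f_r\}$ with $r$ as large as possible, and let $k\in G$. If $k\in F$, then $kA\cap kA=kA$ is infinite, since $\mu(A)>0$. If $k\notin F$, then by maximality $kA\cap fA$ is infinite for some $f\in F$. In both cases $k\in F\Delta(A)$ by (1). So $\mathrm{cov}(A)\le r\le n$.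

This is the approach one tries first: a maximal almost disjoint family of translates. Without a measure, nothing bounds the size of such a family. Let $G$ be the free group on $a,b$ acting on itself on the left, and let $W_a$ be the set of reduced words that begin with $a$. The sets $b^jW_a$, $j=0,1,2,\dots$, are pairwise disjoint: every element of $b^jW_a$ is a reduced word beginning with $b^ja$. So there is an infinite disjoint family of translates.

Yet $\mathrm{cov}(W_a)\le2$. First, if the reduced word $g$ begins with $a$, then $g\in\Delta(W_a)$. To see this, write $g=g'a^p$, where $g'$ does not end in $a^{\pm1}$. If $g'\ne1$, then $g'$ begins with $a$, and $ga^j=g'a^{p+j}$ lies in $W_a$ for all $j\ge1$. If $g'=1$, then $p\ge1$ and $ga^j=a^{p+j}\in W_a$. So $gW_a\cap W_a$ is infinite. Now let $k\in G$. If $k$ does not begin with $a^{-1}$, then $ak$ begins with $a$, so $k\in a^{-1}\Delta(W_a)$. If $k$ begins with $a^{-1}$, then $abk$ begins with $ab$, so $k\in(ab)^{-1}\Delta(W_a)$. Hence two translates cover $G$.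

So counting almost disjoint translates measures the wrong thing, and we need a bookkeeping that works without a measure. We find it in the case of two pieces.

## 3. Two pieces by hand, and covering vectors

Write $Y\subset^*Z$ if $Y\setminus Z$ is finite. This relation is transitive and $G$-invariant.

For $n=1$ the question is trivial: $\Delta(X)=G$, so $\mathrm{cov}(X)=1$.

Let $n=2$ and suppose $\mathrm{cov}(A_1),\mathrm{cov}(A_2)>2$. Apply the reformulation of (1) to $A_1$ with $F=\{1\}$: there is $k$ with $kA_1\cap A_1$ finite. Since $X=kA_1\cup kA_2$, this gives $A_1\subset^*kA_2$. Therefore $X=A_1\cup A_2\subset^*kA_2\cup A_2$: two translates of $A_2$ cover almost everything. Now apply (1) to $A_2$ with $F=\{1,k\}$: there is $k'$ with $k'A_2\cap(A_2\cup kA_2)$ finite. As $A_2\cup kA_2$ is almost all of $X$, the set $k'A_2$ is finite. So $A_2$ is finite, and then $X$ is finite, a contradiction.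

What we did was to trade one kind of cover for another. We started from a cover by one translate of each piece and arrived at a cover by two translates of $A_2$. So let us record, for each cover, only *how many* translates of each piece it uses.

Notation: $\mathbb N=\{0,1,2,\dots\}$, $[n]=\{1,\dots,n\}$, and $e_1,\dots,e_n$ is the standard basis of $\mathbb N^n$, which is ordered coordinatewise.

**Definition 2.** Given a partition $X=A_1\cup\dots\cup A_n$, a vector $m\in\mathbb N^n$ is *covering* if there are $D_1,\dots,D_n\subset G$ with $|D_j|\le m_j$ and $X\subset^*\bigcup_jD_jA_j$. The set of covering vectors is denoted $U$.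

For the residue classes modulo $3$ in $\mathbb Z$, each translate of each piece is a residue class, so $m$ is covering exactly when $m_1+m_2+m_3\ge3$.

**Lemma 1.** Let $X=A_1\cup\dots\cup A_n$ be a partition of an infinite $G$-space with $\mathrm{cov}(A_i)>t$ for all $i$, where $t\ge1$. Then:

* (U1) $U$ is upward closed and contains $(1,\dots,1)$;
* (U2) $te_i\notin U$ for all $i\in[n]$;
* (U3) if $d,d'\in\mathbb N^n$, $d+e_i\in U$ and $d'+te_i\in U$, then $d+d'\in U$.

**Proof of (U1).** Upward closedness is clear from $|D_j|\le m_j$. For $(1,\dots,1)$ take $D_j=\{1\}$ for all $j$.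

**Proof of (U2).** Suppose $te_i\in U$, so $X\subset^*DA_i$ with $|D|\le t$. Choose $k$ with $kA_i\cap DA_i$ finite. Since $kA_i\setminus DA_i$ is finite too, $kA_i$ is finite. So $A_i$ is finite, hence $DA_i$ is finite, hence $X$ is finite, a contradiction.

**Proof of (U3).** The aim is to replace up to $t$ translates of $A_i$ in the second cover by what remains of the first cover when one translate of $A_i$ is removed from it. Let $(D_j)$ witness $d+e_i\in U$ and $(D_j')$ witness $d'+te_i\in U$. If $|D_i|\le d_i$, then $d\in U$, so $d+d'\in U$ by (U1). If $D_i'=\emptyset$, then $d'\in U$, and again $d+d'\in U$.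

Otherwise $D_i$ and $D_i'$ are nonempty. Pick $g\in D_i$ and $F\subset D_i'$ with $|F|=\min(t,|D_i'|)$, and pick $k$ with $kA_i\cap FA_i$ finite. Put
$$E_i=kg^{-1}(D_i\setminus\{g\}),\qquad E_j=kg^{-1}D_j\quad(j\ne i).$$
Translating the first cover by $kg^{-1}$ turns its member $gA_i$ into $kA_i$ and gives $X\subset^*kA_i\cup\bigcup_jE_jA_j$. Hence
$$FA_i\subset^*X\setminus kA_i\subset^*\bigcup_jE_jA_j .$$
Put this into the second cover in place of $FA_i$:
$$X\subset^*(D_i'\setminus F)A_i\cup\bigcup_{j\ne i}D_j'A_j\cup\bigcup_jE_jA_j .$$
Count the translates. In color $i$: $|E_i|\le d_i$, because $|D_i|\le d_i+1$; and $|D_i'\setminus F|=\max(0,|D_i'|-t)\le d_i'$. In color $j\ne i$: $|E_j|\le d_j$ and $|D_j'|\le d_j'$. So $d+d'\in U$. $\blacksquare$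

For computing it is convenient to state (U3) as an operation on covering vectors:

> (2) If $m,m'\in U$, $m_i\ge1$ and $1\le m_i'\le t$, then $U$ contains the vector with $i$-th coordinate $m_i-1$ and $j$-th coordinate $m_j+m_j'$ for all $j\ne i$.

To derive it, put $d=m-e_i$ and let $d'$ be $m'$ with its $i$-th coordinate replaced by $0$. Then $d+e_i=m\in U$, and $d'+te_i\ge m'$ lies in $U$ by (U1). Now (U3) gives $d+d'\in U$, which is the vector in (2).

With $m=(1,\dots,1)$, rule (2) becomes a one-vector move, which we call $E_i$:

> (3) $E_i$: if $v\in U$ and $1\le v_i\le t$, replace $v_i$ by $0$ and add $1$ to all other coordinates; the result is in $U$.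

The starting vector $(1,\dots,1)$ and rule (2) do not distinguish the colors. So if $v$ can be derived from $(1,\dots,1)$ by (2), every permutation of $v$ can be derived too: permute the whole derivation.

## 4. At most three pieces: the affirmative half of Theorem 1

Suppose all pieces have $\mathrm{cov}(A_i)>t$ with $t=n$. We use Lemma 1 to derive a multiple $te_i$ of a basis vector, which (U2) forbids.

**Case $n=1$, $t=1$.** $(1)\in U$ is already $te_1$.

**Case $n=2$, $t=2$.** $(1,1)\xrightarrow{E_1}(0,2)=te_2$. This is the argument by hand in Section 3.

**Case $n=3$, $t=3$.** Moves (3) give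
$$(1,1,1)\xrightarrow{E_3}(2,2,0)\xrightarrow{E_2}(3,0,1)\xrightarrow{E_1}(0,1,2).$$
The coordinates that are erased are $1$, $2$, $3$, all at most $t=3$. By symmetry $(0,2,1)\in U$ as well. Rule (2) with $i=2$, $m=(0,1,2)$, $m'=(0,2,1)$ gives the vector with second coordinate $1-1=0$, first coordinate $0+0$, third coordinate $2+1$, that is, $(0,0,3)=te_3\in U$, a contradiction.

So for $n\le3$ some piece has $\mathrm{cov}(A_i)\le n$. $\blacksquare$

For four pieces one would look for a longer derivation. Whether it exists is a purely combinatorial matter about subsets of $\mathbb N^4$. If it does not exist, there is a set of vectors that is closed under the rules and contains no forbidden vector, and then the question is whether such a set comes from an actual partition. We take up the combinatorial matter in Section 6 and the realization in Section 7.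

## 5. Admissible sets

Let us state the rules for the complement $R=\mathbb N^n\setminus U$.

**Definition 3.** Let $n,t\ge1$. A set $R\subset\mathbb N^n$ is *$t$-admissible* if

* (R1) $R$ is downward closed and $te_i\in R$ for all $i\in[n]$;
* (R2) every $d\in R$ has a zero coordinate;
* (R3) if $d+d'\in R$ (with $d,d'\in\mathbb N^n$) and $i\in[n]$, then $d+e_i\in R$ or $d'+te_i\in R$.

For example, $R=\{(0,0),(1,0),(0,1)\}$ is $1$-admissible in $\mathbb N^2$. Conditions (R1) and (R2) are visible. For (R3): if $d+d'\in R$, one of $d,d'$ is $0$, and $0+e_i\in R$.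

If $R$ is $t$-admissible and $1\le t'\le t$, then $R$ is $t'$-admissible, because $R$ is downward closed and $t'e_i\le te_i$.

**Theorem 2.** For $n,t\ge1$ the following are equivalent:

* (a) there are a group $G$, an infinite $G$-space $X$ and a partition $X=A_1\cup\dots\cup A_n$ with $\mathrm{cov}(A_i)>t$ for all $i$;
* (b) there is a $t$-admissible $R\subset\mathbb N^n$;
* (c) there are a free group $G$ of countably infinite rank and a partition $G=A_1\cup\dots\cup A_n$ such that for all $i$ and all nonempty $F\subset G$ with $|F|\le t$ there is $k\in G$ with $kA_i\cap FA_i=\emptyset$.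

**Proof of (a)⇒(b).** This step collects what Lemma 1 gives. Let $R=\mathbb N^n\setminus U$. By (U1) $R$ is downward closed, and by (U2) $te_i\in R$; this is (R1). A vector with all coordinates at least $1$ dominates $(1,\dots,1)$ and so lies in $U$; this is (R2). And (R3) is the contrapositive of (U3).

**Proof of (c)⇒(a).** This step checks that (c) is formally stronger than needed. Let $X=G$ with left translations; it is infinite. Let $|F|\le t$. If $F=\emptyset$, then $F\Delta(A_i)=\emptyset\ne G$. If $F\ne\emptyset$, take $k$ from (c); then $kA_i\cap fA_i=\emptyset$ for all $f\in F$, so $k\notin F\Delta(A_i)$ by (1). Hence $\mathrm{cov}(A_i)>t$.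

The implication (b)⇒(c) is the substantial one; it occupies Section 7. Before that, let us see what it buys.

## 6. Pricing the translates: an $n$-admissible set for every $n\ge4$

To answer the question negatively for $n$ pieces we need an $n$-admissible set in $\mathbb N^n$. A natural way to define $R$ is by a price: $R$ consists of the vectors whose price is below a threshold.

The measure argument suggests a linear price. The set $\{d:\sum_jd_j<n\}$ is $(n-1)$-admissible for $n\ge2$: (R1) holds since $n-1<n$, (R2) is clear, and if $\sum_j d_j+1\ge n$ and $\sum_j d'_j+(n-1)\ge n$, then $\sum_j(d_j+d'_j)\ge(n-1)+1=n$, which is (R3). But we need $t=n$, and no linear price achieves that. Suppose $R=\{d:\sum_jw_jd_j<1\}$ with weights $w_j\ge0$ is $n$-admissible. By (R2), $(1,\dots,1)\notin R$, so $\sum_jw_j\ge1$ and some $w_i\ge1/n$. Then $ne_i$ has price $nw_i\ge1$, so $ne_i\notin R$, against (R1).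

The conflict is between (R1), which wants many translates of one color to be cheap, and (R2), which wants one translate of each color to be expensive. So let the first translate of a color cost $2$ and every further translate of that color cost $1$. Then $(1,\dots,1)$ costs $2n$, while $te_i$ costs only $t+1$. The remaining question is whether (R3) survives.

For $d\in\mathbb N^n$ let
$$T(d)=\sum_jd_j,\qquad s(d)=T(d)+|\{j:d_j>0\}|,\qquad R=\{d\in\mathbb N^n:\ s(d)\le2n-1\}.$$
For $n=4$ the maximal elements of $R$ are, up to permutation, $(6,0,0,0)$, $(4,1,0,0)$, $(3,2,0,0)$ and $(2,1,1,0)$, each of price $7$.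

**Proposition 1.** The set $R$ is $t$-admissible for $1\le t\le2n-4$.

**Step 1: (R1) and (R2).** The price $s$ is nondecreasing, so $R$ is downward closed. Also $s(te_i)=t+1\le2n-3$. If all $d_j\ge1$, then $s(d)\ge n+n=2n$, so $d\notin R$.

**Step 2: (R3).** We prove the contrapositive. Assume $s(d+e_i)\ge2n$ and $s(d'+te_i)\ge2n$; we show $s(d+d')\ge2n$. Since $s(te_i)<2n$, we have $d'\ne0$. Since the support of $d+d'$ contains that of $d$,
$$s(d+d')\ge s(d)+T(d'). \tag{4}$$

* Let $d_i>0$. Then $s(d)=s(d+e_i)-1\ge2n-1$, and $T(d')\ge1$. So $s(d+d')\ge2n$ by (4).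
* Let $d_i=0<d_i'$. Then $s(d)=s(d+e_i)-2\ge2n-2$. Passing from $d$ to $d+d'$ raises the price in coordinate $i$ from $0$ to $d_i'+1\ge2$ and lowers it nowhere. So $s(d+d')\ge2n$.
* Let $d_i=d_i'=0$. Then $s(d)\ge2n-2$ as before, and $s(d')=s(d'+te_i)-(t+1)\ge2n-1-t\ge3$. Every vector satisfies $s(d')\le2T(d')$, so $T(d')\ge2$, and $s(d+d')\ge2n$ by (4). $\blacksquare$

The last case is the only one that uses $t\le2n-4$. For this $R$ the bound cannot be raised: with $t=2n-3$, $n\ge2$ and $j\ne i$, the vectors $d=(2n-3)e_j$ and $d'=e_j$ have $s(d+e_i)=2n$ and $s(d'+te_i)=2n$, but $s(d+d')=2n-1$.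

**Proof of the negative half of Theorem 1, given (b)⇒(c).** If $n\ge4$, then $n\le2n-4$, so $R$ is $n$-admissible. By (b)⇒(c)⇒(a) of Theorem 2, where the last step takes $X=G$, there is a partition of a free group $G$ of countably infinite rank into $n$ pieces such that $G\ne F\Delta(A_i)$ for every $i$ and every $F$ with $|F|\le n$. $\blacksquare$

A remark for the same partition: by (c), $G\ne FA_iA_i^{-1}$ for all $i$ and all $|F|\le n$. Indeed $ga=b$ with $a,b\in A_i$ means $g=ba^{-1}$, so $\{g:gA_i\cap A_i\ne\emptyset\}=A_iA_i^{-1}$, and $kA_i\cap FA_i=\emptyset$ says exactly that $k\notin FA_iA_i^{-1}$. So replacing the ideal of finite sets by the smaller ideal $\{\emptyset\}$ does not help.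

## 7. Coloring a free group along coset trees: (b)⇒(c)

Fix a $t$-admissible $R\subset\mathbb N^n$. We must build a free group and a partition, that is, a coloring $\chi:G\to[n]$, such that for each color $i$ and each nonempty $F$ with $|F|\le t$ some $k$ moves $A_i=\chi^{-1}(i)$ off $FA_i$. The plan is to add, for each pair $(i,F)$, a new free generator that has this one duty.

Three standard facts will be used. *Normal form:* in a free product $A*B$, a product of $r\ge1$ nontrivial elements taken alternately from $A$ and $B$ is not $1$. *Trees:* a graph (loops and multiple edges allowed a priori) is a tree if it is connected and has no closed path of length $r\ge1$ in which no two consecutive edges are equal. *Compactness:* for a set $S$, if each of a family of conditions on colorings $S\to[n]$ involves only finitely many points, and every finite subfamily can be satisfied, then all of them can be satisfied at once, since $[n]^S$ is compact.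

**Step 1: the group.** The purpose is to provide a private generator for each pair $(i,F)$. Put $G_0=\{1\}$ and
$$G_{m+1}=G_m*\mathrm{Free}(K_m),\qquad K_m=\{k_{m,i,F}:\ i\in[n],\ \emptyset\ne F\subset G_m,\ |F|\le t\},$$
where the $k_{m,i,F}$ are distinct new free generators. Let $G=\bigcup_mG_m$. It is free with basis $\bigcup_mK_m$. Each $G_m$ is countable, so each $K_m$ is countable, and each $K_m$ is nonempty. So $G$ has countably infinite rank.

**Step 2: the conditions on the coloring.** Here we write down what the generators demand. Call $\chi:G_m\to[n]$ *valid* if for all $l<m$, all $k=k_{l,i,F}\in K_l$, all $f\in F$ and all $a\in G_m$: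
$$\text{not both }\ \chi(a)=i\ \text{ and }\ \chi(f^{-1}ka)=i. \tag{5}$$
For example, $G_1$ is free on the $n$ generators $k_i=k_{0,i,\{1\}}$, and (5) says that $a$ and $k_ia$ never both have color $i$. For $n\ge2$, coloring by the parity of the word length, with colors $1$ and $2$, is valid on $G_1$.

If $\chi$ is valid on $G_m$ and $g\in G_m$, then $\chi(\cdot\,g)$ is valid: condition (5) for it at $a$ is condition (5) for $\chi$ at $ag$.

**Step 3: the right induction hypothesis.** We want valid colorings of every $G_m$, by induction on $m$. The group $G_{m+1}$ is a union of cosets $G_mg$, each a copy of $G_m$, linked by the conditions of the new generators. If $a$ has color $i$, then the new generator $k=k_{m,i,F}$ forbids color $i$ at the points $f^{-1}ka$, up to $t$ of them, in another coset. So knowing merely that a valid coloring of $G_m$ exists is not enough: one needs valid colorings that avoid prescribed colors at prescribed points. But then the same must be proved for $G_{m+1}$, where the prescribed points are spread over many cosets. If one colors coset by coset, outward from one of them, a coset inherits its own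 share of the prescription *and* up to $t$ points from the edge through which it is entered, and the total may be more than the hypothesis allows. The way out is to choose, for each edge, which of its two ends bears the cost, and (R3) is precisely the statement that such a choice is possible. This leads to the following formulation.

**Definition 4.** A *pattern* is a finite set $D$ of pairs (point, color). Its *count* is $|D|=(d_1,\dots,d_n)$, where $d_i$ is the number of pairs in $D$ with color $i$. A coloring $\chi$ *avoids* $D$ if $\chi(x)\ne i$ for all $(x,i)\in D$.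

For instance, with $n=3$ and $x\ne y$, the pattern $\{(x,1),(y,1),(x,2)\}$ has count $(2,1,0)$; a coloring that avoids it must give $x$ the color $3$ and $y$ the color $2$ or $3$.

**Claim($m$).** For each pattern $D$ on $G_m$ with $|D|\in R$ there is a valid coloring of $G_m$ that avoids $D$.

**Step 4: Claim($0$).** This starts the induction. $G_0$ has one point, and validity is an empty condition. By (R2) the count $|D|$ has a zero coordinate $j$; so color $j$ is not forbidden at the point, and we use it.

From here until Step 8 we assume Claim($m$) and prove Claim($m+1$).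

**Step 5: the tree of cosets.** The purpose is to see how the copies of $G_m$ inside $G_{m+1}$ are linked. Let $\mathcal T$ be the graph whose vertices are the cosets $G_mg$, $g\in G_{m+1}$, with one edge $e_{k,a}$ between $G_ma$ and $G_mka$ for each $k\in K_m$ and $a\in G_{m+1}$. We show that $\mathcal T$ is a tree.

*Connected.* Write $g=x_p\cdots x_1$ with $x_j\in G_m\cup K_m\cup K_m^{-1}$, and put $y_j=x_j\cdots x_1$. If $x_{j+1}\in G_m$, then $G_my_{j+1}=G_my_j$. If $x_{j+1}=k\in K_m$, the edge $e_{k,y_j}$ joins $G_my_j$ to $G_my_{j+1}$. If $x_{j+1}=k^{-1}$, the edge $e_{k,y_{j+1}}$ joins them. So $G_mg$ is connected to $G_m$.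

*No closed path of the forbidden kind.* Suppose there is a closed path of length $r\ge1$ with no two consecutive edges equal. Let its $j$-th edge be $e_{k_j,a_j}$. If it is traversed from $G_ma_j$ to $G_mk_ja_j$, put $b_j=a_j$ and $\varepsilon_j=1$; if in the other direction, put $b_j=k_ja_j$ and $\varepsilon_j=-1$. In both cases the path goes from the coset of $b_j$ to the coset of $k_j^{\varepsilon_j}b_j$. The next edge starts in that coset, so $b_{j+1}=h_jk_j^{\varepsilon_j}b_j$ with $h_j\in G_m$ for $1\le j<r$. The path is closed, so $b_1=h_rk_r^{\varepsilon_r}b_r$ with some $h_r\in G_m$. Hence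
$$h_rk_r^{\varepsilon_r}h_{r-1}k_{r-1}^{\varepsilon_{r-1}}\cdots h_1k_1^{\varepsilon_1}=1 .$$
Suppose there were no $1\le j<r$ with $h_j=1$, $k_{j+1}=k_j$, $\varepsilon_{j+1}=-\varepsilon_j$. Then each maximal run of letters $k_j^{\varepsilon_j}$ separated only by trivial $h_j$ would be a nonempty reduced word in $\mathrm{Free}(K_m)$, hence nontrivial. The left side would be an alternating product of such elements and nontrivial elements of $G_m$, and would not be $1$, by the normal form theorem. So such a $j$ exists. For it, $b_{j+1}=k_j^{\varepsilon_j}b_j$. If $\varepsilon_j=1$, then $a_j=b_j$, and $\varepsilon_{j+1}=-1$ gives $a_{j+1}=k_j^{-1}b_{j+1}=b_j=a_j$. If $\varepsilon_j=-1$, then $b_j=k_ja_j$, and $\varepsilon_{j+1}=1$ gives $a_{j+1}=b_{j+1}=k_j^{-1}b_j=a_j$. In both cases the $(j+1)$-st edge equals the $j$-th, a contradiction. So $\mathcal T$ is a tree.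

**Step 6: validity, read on the tree.** The purpose is to split validity on $G_{m+1}$ into conditions at vertices and conditions at edges. Call a coloring $\chi$ of a coset $G_mg$ valid if $h\mapsto\chi(hg)$ is valid on $G_m$. Replacing $g$ by $h_0g$ with $h_0\in G_m$ changes this function by a right translation, so by Step 2 the notion does not depend on $g$. Claim($m$) transfers: a pattern on a coset with count in $R$ is avoided by some valid coloring of that coset.

Consider (5) on $G_{m+1}$. If $l<m$, then $f,k\in G_m$, so $a$ and $f^{-1}ka$ lie in the same coset; these conditions together say that $\chi$ is valid on every coset. If $l=m$ and $k=k_{m,i,F}$, then $f\in G_m$ gives $f^{-1}ka\in G_mka$. So the conditions (5) for this $k$ and $a$, over all $f\in F$, involve the point $a$ in one end of the edge $e_{k,a}$ and the points $f^{-1}ka$ in the other end. Call them together the *constraint* of $e_{k,a}$. Thus a coloring of $G_{m+1}$ is valid if and only if it is valid on every coset and satisfies every edge constraint.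

**Step 7: finite subtrees.** Here (R3) does its work.

**Lemma 2.** Let $T$ be a finite subtree of $\mathcal T$, let $\bigcup T$ be the union of its cosets, and let $D$ be a pattern on $\bigcup T$ with $|D|\in R$. Then $\bigcup T$ has a coloring that is valid on each coset of $T$, satisfies the constraints of all edges of $T$, and avoids $D$.

**Proof.** We use induction on the number of vertices. One vertex is Claim($m$), as transferred in Step 6. Otherwise pick an edge $e_{k,a}$ of $T$, with $k=k_{m,i,F}$. Removing it leaves two subtrees $T_1\ni G_ma$ and $T_2\ni G_mka$, and $D=D_1\sqcup D_2$, where $D_1$ is the part on $\bigcup T_1$ and $D_2$ the part on $\bigcup T_2$. Then $|D_1|+|D_2|=|D|\in R$. By (R3) with $d=|D_1|$, $d'=|D_2|$, one of the following holds.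

* $|D_1|+e_i\in R$. Then $D_1\cup\{(a,i)\}$ has count at most $|D_1|+e_i$, and $|D_2|\le|D|$; both counts are in $R$ by downward closedness. By induction color $\bigcup T_1$ and $\bigcup T_2$ avoiding $D_1\cup\{(a,i)\}$ and $D_2$. Then $\chi(a)\ne i$.
* $|D_2|+te_i\in R$. Then $D_2\cup\{(f^{-1}ka,i):f\in F\}$ has count at most $|D_2|+te_i$, because $|F|\le t$, and $|D_1|\le|D|$; both counts are in $R$. By induction color $\bigcup T_1$ and $\bigcup T_2$ avoiding $D_1$ and this pattern. Then $\chi(f^{-1}ka)\ne i$ for all $f\in F$.

In both cases the constraint of $e_{k,a}$ holds. The vertices and the other edges of $T$ belong to $T_1$ or $T_2$, and $D$ is avoided. $\blacksquare$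

**Step 8: from finite subtrees to $G_{m+1}$.** The purpose is to finish Claim($m+1$). Let $D$ be a pattern on $G_{m+1}$ with $|D|\in R$. The requirements on $\chi$ are the conditions (5), each of which involves two points, and the avoidance of $D$, which involves finitely many points. A finite set of these requirements concerns finitely many cosets and edges. Choose a finite subtree $T$ that contains them all and also all the cosets with points of $D$. Lemma 2 colors $\bigcup T$; extend the coloring arbitrarily. So every finite set of requirements can be satisfied, and by compactness all of them can. This proves Claim($m+1$), and hence Claim($m$) for all $m$.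

**Step 9: the partition of $G$.** It remains to pass to the union and check (c). Since $0\in R$ (by (R1)), Claim($m$) for the empty pattern says that each $G_m$ has a valid coloring. Consider the conditions (5) for $a\in G$, all $l$, all $k_{l,i,F}\in K_l$ and all $f\in F$. A finite set of them involves only elements of some $G_m$ with $m$ greater than all the values of $l$ that occur, and a valid coloring of $G_m$, extended arbitrarily to $G$, satisfies them. By compactness there is $\chi:G\to[n]$ that satisfies all of them. Put $A_i=\chi^{-1}(i)$.

Let $i\in[n]$ and let $F\subset G$ be nonempty with $|F|\le t$. Choose $l$ with $F\subset G_l$ and let $k=k_{l,i,F}$. If $kA_i\cap FA_i\ne\emptyset$, there are $a,b\in A_i$ and $f\in F$ with $ka=fb$. Then $b=f^{-1}ka$, and $\chi(a)=\chi(b)=i$ contradicts (5). So $kA_i\cap FA_i=\emptyset$. This proves (b)⇒(c), hence Theorem 2, and with Section 6 it completes the proof of Theorem 1. $\blacksquare$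

## 8. How many translates are needed in general

**Theorem 3.** Let $\Phi(n)$ be the least $N$ such that every partition of every infinite $G$-space into $n$ pieces has a piece with $\mathrm{cov}(A_i)\le N$. It is finite by the second fact quoted in Section 1. Then:

1. $\Phi(n)=1+\max\{t:\text{a }t\text{-admissible }R\subset\mathbb N^n\text{ exists}\}$, with $\max\emptyset=0$.
2. $\Phi(1)=1$, $\Phi(2)=2$, $\Phi(3)=3$, $\Phi(4)=5$.
3. $\Phi(n)\ge2n-3$ for $n\ge4$. Moreover, $\Phi$ grows at least exponentially: $\Phi(4s)\ge3^s$ for all $s\ge1$, and $\liminf_n\Phi(n)^{1/n}\ge(4\ln4)^{1/4}>1.53$.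

**Proof of part 1.** For $t\ge1$, $\Phi(n)>t$ means that some partition into $n$ pieces has $\mathrm{cov}(A_i)>t$ for all $i$, which is (a) of Theorem 2. By (a)⇔(b), it means that a $t$-admissible $R\subset\mathbb N^n$ exists. Also $\Phi(n)\ge1$, since $\mathrm{cov}\ge1$ always. The formula follows.

**Proof of part 2, $n\le3$.** Theorem 1 gives $\Phi(n)\le n$. For the lower bound take $G=X=\mathbb Z$ and the residue classes modulo $n$, as in Section 1: each has $\Delta(A_i)=n\mathbb Z$ and $\mathrm{cov}(A_i)=n$.

**Proof of part 2, $n=4$.** The lower bound comes from Proposition 1: for $n=4$, $t=4$ it gives a $4$-admissible set, so $\Phi(4)\ge5$ by part 1. For the upper bound, suppose $\mathrm{cov}(A_i)>t=5$ for all $i$. We derive a forbidden vector with (2) and (3), as in Section 4. All vectors below are derived from $(1,1,1,1)$, so permutations may be used freely, and the coordinate that $E_i$ erases, as well as $m_i'$ in (2), is always between $1$ and $5$.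

First, the moves (3) give
$$(1,1,1,1)\xrightarrow{E_4}(2,2,2,0)\xrightarrow{E_3}(3,3,0,1)\xrightarrow{E_1}(0,4,1,2)\xrightarrow{E_2}(1,0,2,3).$$
Next, apply (2) repeatedly, each time to permutations of vectors already obtained:

* $i=3$, $m=(3,2,1,0)$, $m'=(1,2,3,0)$ give $(4,4,0,0)\xrightarrow{E_1}(0,5,1,1)\xrightarrow{E_2}(1,0,2,2)$;
* $i=3$, $m=(2,2,1,0)$, $m'=(2,1,2,0)$ give $(4,3,0,0)\xrightarrow{E_1}(0,4,1,1)$;
* $i=3$, $m=(4,1,1,0)$, $m'=(1,1,4,0)$ give $(5,2,0,0)\xrightarrow{E_1}(0,3,1,1)$;
* $i=3$, $m=(3,1,1,0)$, $m'=(2,0,5,0)$ give $(5,1,0,0)\xrightarrow{E_1}(0,2,1,1)$;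
* $i=3$, $m=(2,1,1,0)$, $m'=(1,0,5,0)$ give $(3,1,0,0)$;
* $i=2$, $m=(3,1,0,0)$, $m'=(1,3,0,0)$ give $(4,0,0,0)$.

So $4e_1\in U$, hence $5e_1\in U$ by (U1), against (U2). Therefore $\Phi(4)\le5$.

**Proof of part 3, the linear bound.** For $n\ge4$, Proposition 1 with $t=2n-4$ and part 1 give $\Phi(n)\ge2n-3$.

**Proof of part 3, Step 1: a steeper price.** The price in Section 6 made later translates of a color cheaper than the first. Now we let the price of $d_j$ translates of a color be $d_j^{1/s}$; for $s=1$ this is the linear price. Let $s,t\ge1$ be integers with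
$$t^{1/s}\le n-\bigl(n^s-(n-1)^s\bigr)^{1/s}. \tag{6}$$
We show that
$$R_s=\Bigl\{d\in\mathbb N^n:\ \sum_jd_j^{1/s}<n\Bigr\}$$
is $t$-admissible. It is downward closed. By (6), $t^{1/s}<n$, so $te_i\in R_s$. If all $d_j\ge1$, the sum is at least $n$. So (R1) and (R2) hold.

For (R3), let $d+e_i\notin R_s$ and $d'+te_i\notin R_s$, and put $a=d_i$, $b=d_i'$. We show $d+d'\notin R_s$.

If $b\ge1$, then $d+d'\ge d+e_i$, and so
$$\sum_j(d_j+d_j')^{1/s}\ge\sum_{j\ne i}d_j^{1/s}+(a+1)^{1/s}\ge n .$$

Let $b=0$. If $a\ge n^s$, then $d\notin R_s$ already, and we are done. So let $a<n^s$; as these are integers, $a+1\le n^s$. Put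
$$u=\sum_{j\ne i}d_j^{1/s}\ge n-(a+1)^{1/s}\ge0,\qquad v=\sum_{j\ne i}d_j'^{1/s}\ge n-t^{1/s}>0,$$
where the lower bounds restate $d+e_i\notin R_s$ and $d'+te_i\notin R_s$. The vector $(d_j^{1/s},d_j'^{1/s})\in\mathbb R^2$ has $\ell^s$-norm $(d_j+d_j')^{1/s}$, and the sum of these vectors over $j\ne i$ is $(u,v)$. By the triangle inequality,
$$\sum_{j\ne i}(d_j+d_j')^{1/s}\ge(u^s+v^s)^{1/s}. \tag{7}$$
It remains to show $u^s+v^s\ge(n-a^{1/s})^s$. Let $g(x)=(n-x^{1/s})^s$ on $[0,n^s]$. It is continuous, and for $0<x<n^s$
$$g'(x)=-(n-x^{1/s})^{s-1}x^{1/s-1}=-(nx^{-1/s}-1)^{s-1},$$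
which is nondecreasing, because $nx^{-1/s}-1$ is positive and decreasing. So $g$ is convex, and its drop over $[a,a+1]$ is at most its drop over $[0,1]$:
$$g(a)-g(a+1)\le g(0)-g(1)=n^s-(n-1)^s\le(n-t^{1/s})^s\le v^s,$$
where the second inequality is (6). Since $u^s\ge g(a+1)$, we get $u^s+v^s\ge g(a+1)+v^s\ge g(a)$. With (7), and since the $i$-th coordinate of $d+d'$ is $a$,
$$\sum_j(d_j+d_j')^{1/s}\ge(n-a^{1/s})+a^{1/s}=n .$$
So $d+d'\notin R_s$, and $R_s$ is $t$-admissible.

**Proof of part 3, Step 2: the choice $n=4s$.** Here we see how large $t$ may be. By the mean value theorem $n^s-(n-1)^s\le sn^{s-1}$, and for $n=4s$ the right side is $n^s/4$. So the right side of (6) is at least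
$$n-n\,4^{-1/s}=4s(1-4^{-1/s})=:c_s ,$$
and every integer $t\ge1$ with $t\le c_s^s$ satisfies (6). With $y=1/s$ we have $c_s=4(1-4^{-y})/y$. The function $1-4^{-y}$ is strictly concave and vanishes at $0$, so $(1-4^{-y})/y$ is decreasing in $y$, with limit $\ln4$ as $y\to0$. So $c_s$ increases with $s$ from $c_1=3$ to the limit $4\ln4$. In particular $c_s^s\ge3^s\ge1$, so $t=\lfloor c_s^s\rfloor$ is allowed, and part 1 gives
$$\Phi(4s)\ge t+1>c_s^s\ge3^s .$$

**Proof of part 3, Step 3: all $n$.** This step fills in the values between multiples of $4$. The function $\Phi$ is nondecreasing: adding an empty piece, for which $\mathrm{cov}(\emptyset)=\infty$, to a partition with all $\mathrm{cov}(A_i)>t$ keeps this property. For $n\ge4$ write $4s\le n\le4s+3$. Then $\Phi(n)\ge\Phi(4s)>c_s^s$, and as $c_s>1$,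
$$\Phi(n)^{1/n}\ge c_s^{s/n}\ge c_s^{s/(4s+3)}\longrightarrow(4\ln4)^{1/4}\qquad(n\to\infty).$$
Finally, $4\ln4=5.545\ldots$ and $1.53^4=5.479\ldots$, so $(4\ln4)^{1/4}>1.53$. $\blacksquare$
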